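\title{A symmetric random walk on a group without the strong ratio limit property}

\begin{abstract}
A random walk on a countable group has the strong ratio limit property if the quotients $P^{(m)}_{x,y}/P^{(m)}_{z,y}$ of $m$-step transition probabilities converge for all $x,y,z$. We show that an irreducible, aperiodic walk induced by a finitely supported measure need not have this property, even if the measure is symmetric and charges the identity. The examples live on free products $N_1*N_2$ whose weights are tuned so that both factors are critical at once. Two different candidates for a ratio limit then compete, and the winner is decided by whether certain central torsion subgroups of $N_1$ and $N_2$ are finite or infinite. Both alternatives are dense in a Cantor space of parameters, and Baire's theorem produces groups, continuum many up to isomorphism, on which both candidates are approached.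
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $G$ be a countable group with identity $e$, and let $\mu$ be a finitely supported probability measure on $G$. The \emph{random walk induced by $\mu$} is the stochastic matrix $P$ over $G$ with $P_{x,y}=\mu(x^{-1}y)$. We write $P^{(n)}_{x,y}=(P^n)_{x,y}$ for the $n$-step transition probabilities and $\mu^n$ for the $n$-fold convolution power of $\mu$, so that $P^{(n)}_{x,y}=\mu^n(x^{-1}y)$. The walk is \emph{irreducible} if for all $x,y$ there is $n\ge1$ with $P^{(n)}_{x,y}>0$; equivalently, the support of $\mu$ generates $G$ as a semigroup. An irreducible walk is \emph{aperiodic} if $\gcd\{n\ge1:P^{(n)}_{e,e}>0\}=1$. In that case, for all $x,y$ one has $P^{(m)}_{x,y}>0$ for all large $m$.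

\begin{definition}
An irreducible stochastic matrix $P$ over $G$ has the \emph{strong ratio limit property} (SRLP) if for all $x,y,z\in G$ the quotients $P^{(m)}_{x,y}/P^{(m)}_{z,y}$ are defined for all large $m$ and converge to a finite real number as $m\to\infty$.
\end{definition}

Exchanging $x$ and $z$ shows that the limits lie in $(0,\infty)$. The quotient compares the chances of two walkers, started at $x$ and at $z$, to be at $y$ at a late time $m$. Both chances may be exponentially small, and SRLP says that the relative advantage of one starting point over the other settles down. Aperiodicity is needed for the quotients to be defined: for simple random walk on $\mathbb Z$ we have $P^{(m)}_{0,0}=0$ for odd $m$.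

On a finite group all $P^{(m)}_{x,y}$ tend to $1/|G|$, and all limits equal $1$. On $\mathbb Z$ let $p+q=1$ with $p,q>0$, and give $-1,0,1$ the masses $q^2,2pq,p^2$. Then $\mu^n(k)=\binom{2n}{n+k}p^{n+k}q^{n-k}$, and
\[
\frac{P^{(n)}_{x,0}}{P^{(n)}_{0,0}}=\frac{\binom{2n}{n-x}}{\binom{2n}{n}}\Big(\frac qp\Big)^x\longrightarrow\Big(\frac qp\Big)^x .
\]
The limit $H(x)=(q/p)^x$ satisfies $PH=4pq\,H$. This is a general feature. If SRLP holds and $H(x)=\lim_n P^{(n)}_{x,e}/P^{(n)}_{e,e}$, then dividing $P^{(n+1)}_{x,e}=\sum_y\mu(y)P^{(n)}_{xy,e}$ by $P^{(n)}_{e,e}$ shows first, for $x=e$, that $P^{(n+1)}_{e,e}/P^{(n)}_{e,e}$ converges to $\lambda=\sum_y\mu(y)H(y)$, and then that $PH=\lambda H$. So SRLP says that the long-time behavior of the walk selects one positive eigenfunction of $P$.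

The following positive results for irreducible aperiodic walks are quoted in \cite{DorOn}. SRLP holds on integer lattices, on abelian groups and on nilpotent groups, and it holds for symmetric walks on amenable groups. It holds whenever there is a local limit theorem $P^{(n)}_{x,y}\sim C\,\beta(x,y)\,\rho^nn^{-\alpha}$, with constants $C,\rho,\alpha>0$ independent of $x,y$ and with $\beta(x,y)>0$; the limit is then $\beta(x,y)/\beta(z,y)$. Such theorems are known for certain walks on free products, on free groups and trees, for symmetric walks on co-compact Fuchsian groups, and for symmetric walks on non-elementary hyperbolic groups. The list covers amenable and non-amenable groups alike. Moreover, when $P$ is a positive operator on $\ell^2(G)$, the consequence of SRLP noted above holds for free: $P^{(n+1)}_{e,e}/P^{(n)}_{e,e}$ is monotone and converges (Lemma~\ref{lem:moments}). One would guess that SRLP always holds. Dor-On writes in \cite{DorOn}: ``In general, it is unknown whether or not aperiodic random walks automatically satisfy SRLP.'' The question is thus whether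 every irreducible, aperiodic walk induced by a finitely supported probability measure on a countable group has SRLP.

\subsection{Results}

The answer is no.

\begin{theorem}\label{thm:main}
There are a finitely generated group $G$ and a finitely supported symmetric probability measure $\mu$ on $G$ with $\mu(e)>0$, whose support generates $G$ as a semigroup, such that for some $x\in G$ the sequence $P^{(n)}_{x,e}/P^{(n)}_{e,e}$ does not converge. In particular, this irreducible aperiodic walk does not have SRLP.
\end{theorem}

Let $\mathbb N=\{1,2,\dots\}$ and let $X=\{0,1\}^{\mathbb N}\times\{0,1\}^{\mathbb N}$ with the product topology, a Cantor space.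

\begin{theorem}\label{thm:family}
There is a family of walks $(G_\chi,\mu_\chi)$, $\chi\in X$, with $G_\chi$ finitely generated and $\mu_\chi$ finitely supported, symmetric, charging $e$ and with support generating $G_\chi$ as a semigroup, that has the following properties. The group $G_\chi$ is a free product $N_1*N_2$, and $\mu_\chi=\alpha_1\mu_1+\alpha_2\mu_2$ with $\mu_i$ a probability measure on $N_i$. For all $\chi$ in a dense $G_\delta$ subset $Y\subset X$, the set of limit points of
\[
f_n=\sum_x\mu_1(x)\,\frac{P^{(n)}_{x,e}}{P^{(n)}_{e,e}}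
\]
is a compact interval containing $[h_-(\chi),h_+(\chi)]$. Here $h_\pm(\chi)$ are the numbers given by \eqref{eq:h} with $c=\rho$, and $h_+-h_-\ge\frac{15}{49}\rho>0$, where $\rho$ does not depend on $\chi$. All these $P$ are positive operators on $\ell^2(G_\chi)$ with $P^{(n+1)}_{e,e}/P^{(n)}_{e,e}\to\|P\|$. Continuum many pairwise non-isomorphic groups occur among the $G_\chi$, $\chi\in Y$.
\end{theorem}

In particular, amenability cannot be dropped from the positive result for symmetric walks on amenable groups.

\subsection{The quantity $f_n$ and the plan of the proof}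

If SRLP holds, then $f_n$ converges, being a finite sum of convergent sequences. It has a concrete meaning. Perform each step of the walk by choosing a \emph{type} $i\in\{1,2\}$ with probability $\alpha_i$ and then an increment from $\mu_i$. Then $\alpha_1f_n\cdot P^{(n)}_{e,e}/P^{(n+1)}_{e,e}$ is the probability that the first step has type~$1$, given that the walk is back at $e$ at time $n+1$. A cyclic rotation of the increments of a loop is again a loop of the same weight, so this probability is also the expected proportion of type-$1$ steps in a loop of length $n+1$. In our examples the factor $P^{(n)}_{e,e}/P^{(n+1)}_{e,e}$ converges, so SRLP fails because the proportion of time that long loops devote to the first factor keeps oscillating.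

On a free product the generating functions of numerator and denominator of $f_n$ are expressed through the return probabilities of the factors (Section~\ref{sec:free}). For one special choice of the weights $\alpha_i$ both factors become singular at the same point, and then the generating functions see $f_n$ as a weighted mean of two numbers $h_+>h_-$, with weights given by the tails of the return probabilities of the two factors (Section~\ref{sec:tuned}). Section~\ref{sec:model} works this out for abelian factors, where the mechanism is visible but produces no counterexample, and identifies what is missing. Section~\ref{sec:compare} shows that the factor with the heavier tail wins. Section~\ref{sec:groups} constructs factors $N_s$, $s\in\{0,1\}^{\mathbb N}$, for which heavy tails and light tails both occur densely. Sections~\ref{sec:baire} and~\ref{sec:family} prove the two theorems.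

\section{Convolution operators}\label{sec:prelim}

For a finitely supported real function $f$ on a group $G$ let $\mathrm{Op}(f)$ be the operator $(\mathrm{Op}(f)v)(x)=\sum_yf(y)v(xy)$ on $\ell^2(G)$. Each $\mathrm{Op}(\delta_y)$ is unitary, so $\|\mathrm{Op}(f)\|\le\|f\|_1$. We have $\mathrm{Op}(f)\mathrm{Op}(g)=\mathrm{Op}(f*g)$, $\langle\mathrm{Op}(f)\delta_e,\delta_e\rangle=f(e)$ and $\mathrm{Op}(\mu)=P$. If $f$ is \emph{symmetric}, that is, $f(x^{-1})=f(x)$, then $\mathrm{Op}(f)$ is self-adjoint. Powers $f^n$ are convolution powers. Recall from the spectral theorem that for a bounded self-adjoint operator $T$ and a vector $v$ there is a finite positive measure $\sigma_v$ on the spectrum of $T$ with $\langle\varphi(T)v,v\rangle=\int\varphi\,d\sigma_v$ for all bounded Borel functions $\varphi$. The numbers $(\int t^{2n}d\sigma_v)^{1/2n}$ converge to the maximum of $|t|$ on the support of $\sigma_v$.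

\begin{lemma}[Kesten's formula]\label{lem:kesten}
If $f\ge0$ is symmetric and finitely supported, then $\|\mathrm{Op}(f)\|=\lim_nf^{2n}(e)^{1/2n}$.
\end{lemma}

\begin{proof}
Let $T=\mathrm{Op}(f)$. Since $f^{2n}(e)=\int t^{2n}d\sigma_{\delta_e}$, the limit $\ell$ exists and $\ell\le\|T\|$. By the Cauchy--Schwarz inequality and symmetry,
\[
f^{2n}(g)=\sum_hf^n(h)f^n(h^{-1}g)\le\sum_hf^n(h)^2=f^{2n}(e).
\]
Hence $\langle T^{2n}v,v\rangle\le\|v\|_1^2f^{2n}(e)$ for finitely supported $v$, and so $\sigma_v$ is carried by $\{|t|\le\ell\}$. The spectral projection of $\{|t|>\ell\}$ therefore vanishes on a dense subspace. So it is $0$, and $\|T\|\le\ell$.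
\end{proof}

\begin{lemma}\label{lem:moments}
Let $T\ge0$ be a bounded operator and $v$ a vector with $m_n:=\langle T^nv,v\rangle>0$ for all $n\ge0$. Then $m_{n+1}/m_n$ is nondecreasing, with a limit $\ell\in(0,\|T\|]$, and $m_n^{1/n}\to\ell$. In particular, if $f\ge0$ is symmetric and finitely supported, $f(e)>0$ and $\mathrm{Op}(f)\ge0$, then $f^{n+1}(e)/f^n(e)$ and $f^n(e)^{1/n}$ converge to $\|\mathrm{Op}(f)\|$.
\end{lemma}

\begin{proof}
The measure $\sigma_v$ lives on $[0,\|T\|]$. So $m_{n+1}\le\|T\|m_n$, and $m_{n+1}^2=(\int t^{n/2}\,t^{n/2+1}d\sigma_v)^2\le m_nm_{n+2}$. If the ratios of consecutive terms of a positive sequence converge, the $n$-th roots converge to the same limit. For the last statement take $v=\delta_e$ and identify $\ell$ by Lemma~\ref{lem:kesten}.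
\end{proof}

Positive operators arise as follows. Call a measure \emph{half-lazy} if it has the form $\frac12(\delta_e+\sigma)$ with $\sigma$ a finitely supported symmetric probability measure. For such $f$ we have $\mathrm{Op}(f)\ge0$, because $\|\mathrm{Op}(\sigma)\|\le1$. A product of commuting positive operators is positive, since $ST=S^{1/2}TS^{1/2}$. Therefore:
\begin{equation}\label{eq:positive}
\begin{gathered}
\text{if $f$ is a convolution of half-lazy measures carried by pairwise commuting}\\
\text{subgroups of $G$, then $\mathrm{Op}(f)\ge0$ on $\ell^2(G)$.}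
\end{gathered}
\end{equation}

Let $\nu_1$ be the half-lazy measure on $\mathbb Z$ with masses $\frac14,\frac12,\frac14$ at $-1,0,1$, and let $\nu_d$ be the product of $d$ copies on $\mathbb Z^d$. The case $p=q=\frac12$ of the example in the introduction gives $\nu_d^n(0)=b_n^d$ with $b_n=\binom{2n}n4^{-n}$. From $b_{n+1}/b_n=\frac{2n+1}{2n+2}$ we get $(n+1)b_{n+1}^2/(nb_n^2)=\frac{(2n+1)^2}{4n(n+1)}>1$. So $nb_n^2$ increases from $\frac14$ to its limit, which is $1/\pi$ by Stirling's formula:
\begin{equation}\label{eq:binomial}
(4n)^{-1/2}\le b_n\le(\pi n)^{-1/2}\qquad(n\ge1).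
\end{equation}
Since $\sum_{n\ge1}n^{-3/2}\le1+\int_1^\infty t^{-3/2}dt=3$ and $\pi^{5/2}>15$,
\begin{equation}\label{eq:five}
\sum_{n\ge1}(n+1)\,b_n^5\le\sum_{n\ge1}2n(\pi n)^{-5/2}\le6\pi^{-5/2}<\tfrac25 .
\end{equation}

\section{Generating functions on a free product}\label{sec:free}

Let $G=G_1*G_2$. By the normal form theorem, every element of $G$ is in a unique way a \emph{reduced word}: a possibly empty product of letters from $(G_1\cup G_2)\setminus\{e\}$ in which consecutive letters come from different factors. Let $\mu_i$ be a finitely supported probability measure on $G_i$, let $\alpha_1,\alpha_2>0$ with $\alpha_1+\alpha_2=1$, and let $\mu=\alpha_1\mu_1+\alpha_2\mu_2$. Fix a normalizing constant $c>0$; later it will place the singularities of the series of both factors at $1$. Put $a_i=c\,\alpha_i$, $A_n=\sum_x\mu_1(x)\mu^n(x^{-1})$, and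
\[
u(z)=\sum_{n\ge0}\mu^n(e)z^{n+1},\qquad W(z)=\sum_{n\ge0}A_nz^{n+1},\qquad\theta_i(y)=\sum_{n\ge0}c^{-n}\mu_i^n(e)\,y^{n+1}.
\]
Thus $f_n=A_n/\mu^n(e)$ is the quotient of the coefficients of $W$ and $u$.

\begin{lemma}\label{lem:identities}
There are power series $y_i(z)=a_iz+\cdots$ with nonnegative coefficients such that, as power series and hence for small $z>0$,
\begin{equation}\label{eq:identities}
\theta_i(y_i)=a_iu\quad(i=1,2),\qquad\frac{a_1}{y_1}+\frac{a_2}{y_2}-\frac1u=\frac1z,\qquad W=\frac{c\,u}{y_1}-\frac1{\alpha_1}.
\end{equation}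
\end{lemma}

\begin{proof}
A path is a finite sequence of steps, each consisting of a type $i$ and an increment $x\in\operatorname{supp}\mu_i$ and carrying the weight $\alpha_i\mu_i(x)z$. Weights multiply along a path, and the paths of length $n$ from $e$ to $a$ have total weight $\mu^n(a)z^n$. Let $S_i(z)$ be the total weight of the paths from $e$ to $e$ of length at least $1$ that do not visit $e$ at intermediate times and whose first step has type $i$. Cutting a loop at its visits to $e$ gives $u/z=1/(1-S_1-S_2)$.

For $g\in G_1$ let $\Omega_g$ be the set of all $gw$ with $w$ a nonempty reduced word whose first letter lies in $G_2$. By the normal form theorem, $G$ is the disjoint union of the sets $\{g\}\cup\Omega_g$, $g\in G_1$. Multiplying $w$ on the right by an element of $G_1\cup G_2$ appends a letter or changes or deletes the last letter, so one step from $\Omega_g$ leads into $\Omega_g\cup\{g\}$. A type-$2$ step from $g$ also leads into $\Omega_g\cup\{g\}$. Hence a path that leaves $g\in G_1$ by a type-$2$ step has its next visit to $G_1$, if any, at $g$ itself.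 Now take a path from $e$ to $a\in G_1$ and cut it at its visits to $G_1$. The pieces are type-$1$ steps inside $G_1$ and first-return loops at a point of $G_1$ that begin with a type-$2$ step; by left translation, the latter have total weight $S_2$. If there are $m$ pieces of the first kind, then there are $m+1$ places for a finite string of loops, each contributing $1/(1-S_2)$. With $y_1:=a_1z/(1-S_2)$ we obtain
\begin{equation}\label{eq:decomp}
\sum_n\mu^n(a)z^n=\sum_m\frac{\mu_1^m(a)(\alpha_1z)^m}{(1-S_2)^{m+1}}=\frac{y_1}{a_1z}\sum_mc^{-m}\mu_1^m(a)\,y_1^m\qquad(a\in G_1).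
\end{equation}
For $a=e$ this reads $a_1u=\theta_1(y_1)$. Exchanging the factors and putting $y_2:=a_2z/(1-S_1)$ gives $a_2u=\theta_2(y_2)$. Next, $a_1z/y_1+a_2z/y_2=2-S_1-S_2=1+z/u$, which is the second identity. Finally, multiply \eqref{eq:decomp} for $a=x^{-1}$ by $z\mu_1(x)$ and sum over $x$:
\[
W=\frac{1}{a_1}\sum_mc^{-m}\mu_1^{m+1}(e)\,y_1^{m+1}=\frac c{a_1}\Big(\frac{\theta_1(y_1)}{y_1}-1\Big)=\frac{c\,u}{y_1}-\frac1{\alpha_1}.\qedhere
\]
\end{proof}

\begin{example}
Let $G_1,G_2$ have order $2$, let $\mu_i$ be the point mass at the generator, $\alpha_i=\frac12$ and $c=1$. Then $\theta_i(y)=y/(1-y^2)$ and $y_1=y_2=y$. The identities give $u=2y/(1-y^2)$ and $1/z=1/y-1/u=(1+y^2)/(2y)$, hence $u=z/\sqrt{1-z^2}$. This is the series of simple random walk on $\mathbb Z$, as it should be, since the Cayley graph is a line.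
\end{example}

The identities hold near $z=0$, and we need them up to the first singularity of $u$. To extend them we solve them backward, expressing $z$ as a function of $u$. Assume that $\theta_1,\theta_2$ converge on $[0,1)$. They have the form $y+\cdots$ with nonnegative coefficients, so $\theta_i'\ge1$ and $\theta_i(y)\ge y$ on $[0,1)$. Let $u^*=\min_i\theta_i(1^-)/a_i\in(0,\infty]$, and for $0<u<u^*$ put
\[
\xi_i(u)=\theta_i^{-1}(a_iu),\qquad K(u)=\frac{a_1}{\xi_1(u)}+\frac{a_2}{\xi_2(u)}-\frac1u .
\]
The $\xi_i$ are real-analytic on $[0,u^*)$ by the inverse function theorem. From $\xi_i\le\theta_i(\xi_i)=a_iu$ we get $K(u)\ge1/u>0$. From $\xi_i'=a_i/\theta_i'(\xi_i)$ and $a_iu=\theta_i(\xi_i)$ we get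
\begin{equation}\label{eq:Kprime}
-u^2K'(u)=r_1(\xi_1(u))+r_2(\xi_2(u))-1,\qquad r_i(y):=\frac{\theta_i(y)^2}{y^2\,\theta_i'(y)} .
\end{equation}
As $y\to0$ we have $r_i(y)\to1$, so the right side tends to $1$ as $u\to0$. We use Pringsheim's theorem: if a power series with nonnegative coefficients has radius of convergence $\varrho\in(0,\infty)$, then no function analytic on a disc centered at $\varrho$ agrees with it on the part of that disc inside $\{|z|<\varrho\}$.

\begin{lemma}\label{lem:continuation}
Suppose that $K'<0$ on $(0,u_0)$, where $u_0\le u^*$ and $u_0<\infty$. Let $z_0=\lim_{u\uparrow u_0}1/K(u)\in(0,u_0]$. Then the series $u(z)$ and $W(z)$ converge on $[0,z_0)$, the function $u$ is the inverse of $1/K\colon[0,u_0)\to[0,z_0)$, and \eqref{eq:identities} holds on $(0,z_0)$ with $y_i=\xi_i(u(z))$.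
\end{lemma}

\begin{proof}
Near $0$ we have $\xi_i(u)=a_iu(1+O(u))$, so $uK(u)$ is analytic at $0$ with value $1+1-1=1$. Thus $1/K$ extends analytically to $0$ with value $0$ and derivative $1$. Its derivative is positive on $[0,u_0)$, so it has a real-analytic inverse $v\colon[0,z_0)\to[0,u_0)$. For small $z>0$, Lemma~\ref{lem:identities} and the injectivity of $\theta_i$ give $y_i=\xi_i(u(z))$, hence $K(u(z))=1/z$ and $u(z)=v(z)$. Let $\varrho>0$ be the radius of convergence of $u$, and suppose $\varrho<z_0$. By the identity theorem $u=v$ on $[0,\varrho)$. The function $v$ extends analytically to a disc centered at $\varrho$. The intersection of this disc with $\{|z|<\varrho\}$ is connected and contains a real interval on which $u=v$, so $u=v$ on all of it, contradicting Pringsheim's theorem. So $\varrho\ge z_0$ and $u=v$ on $[0,z_0)$. With $y_i=\xi_i(u(z))$ the first identity in \eqref{eq:identities} is the definition of $\xi_i$, and the second is $K(u(z))=1/z$. Since $\alpha_1\mu_1\le\mu$, we have $\alpha_1A_n\le\mu^{n+1}(e)$, so $W$ converges on $[0,z_0)$. Both sides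 of the third identity are real-analytic on $(0,z_0)$ and agree for small $z$.
\end{proof}

The inversion can break down in two ways when $u^*<\infty$. Either $K'$ vanishes at some $u_0<u^*$, and the free product creates a singularity of its own at a point where the $\theta_i$ are still analytic. Or $K'<0$ on all of $(0,u^*)$, and then some $y_i$ reaches $1$, so that $u$ inherits whatever singularity $\theta_i$ has at $1$. The second case is the subject of the next section. The first is used in Lemma~\ref{lem:beta}.

\section{Two critical factors}\label{sec:tuned}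

In Sections~\ref{sec:tuned}--\ref{sec:compare} we assume that $\mu_i(e)>0$, we write $p_n^{(i)}=c^{-n}\mu_i^n(e)>0$, so that $\theta_i(y)=\sum_np^{(i)}_ny^{n+1}$, and we assume that there is a \emph{majorant} $(\bar p_n)_{n\ge0}$ with
\begin{align}
&p_n^{(i)}\le\bar p_n\quad\text{for all $n$ and $i=1,2$},\tag{H1}\label{H1}\\
&\textstyle\sum_{n\ge1}(n+1)\,\bar p_n\le\frac25,\tag{H2}\label{H2}\\
&\textstyle\sum_nn^k\,\bar p_n=\infty\quad\text{for some positive integer $k$}.\tag{H3}\label{H3}
\end{align}
Let $\kappa$ be the least $k$ as in \eqref{H3}. By \eqref{H2}, $\kappa\ge2$, and $\sum_nn^{\kappa-1}\bar p_n<\infty$. So the series for $\theta_i^{(j)}$, $j\le\kappa-1$, converge uniformly on $[0,1]$, and $\kappa$ is the first order at which a derivative of $\theta_i$ may be unbounded near $1$. Put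
\[
g_i=\theta_i(1),\qquad D_i=\theta_i'(1)=\sum_n(n+1)p_n^{(i)},\qquad\Delta=r_1(1)+r_2(1)-1=\frac{g_1^2}{D_1}+\frac{g_2^2}{D_2}-1 .
\]
The point $\xi_i(u)$ reaches $1$ when $u=g_i/a_i$. We want this to happen for both factors at the same $u$, and this determines the weights. The \emph{tuned} walk is
\begin{equation}\label{eq:tuning}
\mu=\alpha_1\mu_1+\alpha_2\mu_2,\qquad\alpha_i=\frac{g_i}{g_1+g_2},
\end{equation}
for which $g_1/a_1=g_2/a_2=(g_1+g_2)/c=u^*$. Since $p_0^{(i)}=1$, \eqref{H1} and \eqref{H2} give $1\le g_i\le D_i\le\frac75$. For $y\in(0,1]$ we have $\theta_i(y)/y\ge1$ and $\theta_i'(y)\le D_i$, so $r_i(y)\ge\frac57$ and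
\begin{equation}\label{eq:gap}
r_1(y)+r_2(y')-1\ge\tfrac37\qquad(y,y'\in(0,1]).
\end{equation}
The two competing values are
\begin{equation}\label{eq:h}
h_-=c\Big(1-\frac{g_1}{D_1}\Big),\qquad h_+=h_-+c\,\frac{\Delta}{g_1},\qquad\text{with}\qquad h_+-h_-\ge c\,\frac{3/7}{7/5}=\frac{15}{49}\,c .
\end{equation}

By \eqref{eq:Kprime} and \eqref{eq:gap}, $K'<0$ on $(0,u^*)$, so Lemma~\ref{lem:continuation} applies with $u_0=u^*$. Write $R$ for $z_0$ and $y_i(z)=\xi_i(u(z))$. As $z\uparrow R$, $u(z)$ increases to $u^*$ and both $y_i(z)$ increase to $1$. Let $\Delta(z)=r_1(y_1(z))+r_2(y_2(z))-1$; then $\Delta(z)\ge\frac37$ and $\Delta(z)\to\Delta$. From now on $O(1)$ and $o(1)$ refer to $z\uparrow R$.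

\begin{lemma}\label{lem:smooth}
The derivatives of $u,y_1,y_2$ of order at most $\kappa-1$ are $O(1)$, and $y_i'(z)$ converges to a number $y_i'(R)>0$ as $z\uparrow R$.
\end{lemma}

\begin{proof}
Differentiating $K(u(z))=1/z$ and $\theta_i(y_i)=a_iu$ and using \eqref{eq:Kprime}, we get
\[
u'=\frac{u^2}{z^2\Delta(z)},\qquad y_i'=\frac{a_iu'}{\theta_i'(y_i)} .
\]
These converge to $(u^*)^2/(R^2\Delta)>0$ and $a_i(u^*)^2/(D_iR^2\Delta)>0$. Differentiating repeatedly and substituting the two formulas, we see by induction that the $j$-th derivatives of $u$ and $y_i$ are polynomials in $u$, $y_l$, $\theta_l^{(k)}(y_l)$ with $l=1,2$ and $k\le j$, and in the reciprocals of $z$, $y_l$, $\theta_l'(y_l)$, $\Delta(z)$. For $j\le\kappa-1$ all of these are $O(1)$.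
\end{proof}

We have no asymptotic formula for the coefficients of $u$ and $W$. We use only the following elementary link between $f_n$ and the generating functions; it requires a derivative that blows up, so that finitely many coefficients do not matter. Let $(m)_\kappa=m(m-1)\cdots(m-\kappa+1)$.

\begin{lemma}\label{lem:abel}
Let $z_j<R$, $z_j\to R$, and suppose that $u^{(\kappa)}(z_j)\to\infty$ and $W^{(\kappa)}(z_j)/u^{(\kappa)}(z_j)\to h$. Then $\liminf_nf_n\le h\le\limsup_nf_n$.
\end{lemma}

\begin{proof}
On $(0,R)$ we have $W^{(\kappa)}=\sum_n(n+1)_\kappa\,f_n\,\mu^n(e)z^{n+1-\kappa}$, and $u^{(\kappa)}$ is the same sum without the factor $f_n$. If $f_n\le h'$ for all large $n$, then $W^{(\kappa)}\le h'u^{(\kappa)}+O(1)$; dividing by $u^{(\kappa)}(z_j)$ gives $h\le h'$. If $f_n\ge h'$ for all large $n$, then $W^{(\kappa)}\ge h'u^{(\kappa)}-O(1)$ and $h\ge h'$.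
\end{proof}

It remains to compute $u^{(\kappa)}$ and $W^{(\kappa)}$ up to bounded terms. Put
\[
T_i(z)=\theta_i^{(\kappa)}(y_i(z))=\sum_n(n+1)_\kappa\,p_n^{(i)}\,y_i(z)^{n+1-\kappa}.
\]

\begin{lemma}\label{lem:mean}
There are functions $U_i=\psi_iT_i$, where $\psi_i(z)$ tends to a positive limit as $z\uparrow R$, such that
\[
u^{(\kappa)}=U_1+U_2+O(1),\qquad W^{(\kappa)}=(h_++o(1))\,U_1+(h_-+o(1))\,U_2+O(1).
\]
\end{lemma}

\begin{proof}
We differentiate the identities \eqref{eq:identities} $\kappa$ times. For $\kappa=2$ one has $(\varphi\circ\psi)''=\varphi''(\psi)(\psi')^2+\varphi'(\psi)\psi''$. In general, by Fa\`a di Bruno's formula,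
\[
(\varphi\circ\psi)^{(\kappa)}=\varphi^{(\kappa)}(\psi)(\psi')^\kappa+\varphi'(\psi)\psi^{(\kappa)}+E,
\]
where $E$ is a polynomial in the $\varphi^{(k)}(\psi)$ and $\psi^{(k)}$ with $1\le k\le\kappa-1$. For $\psi\in\{u,y_1,y_2\}$ and $\varphi=\theta_i$ or $\varphi(y)=1/y$ we have $E=O(1)$ by Lemma~\ref{lem:smooth}. For $\varphi(y)=1/y$ the first term is $O(1)$ as well, so $(1/\psi)^{(\kappa)}=-\psi^{(\kappa)}/\psi^2+O(1)$. In the Leibniz formula for $(u\cdot y_1^{-1})^{(\kappa)}$ all terms but the two extreme ones are $O(1)$. With $\tau_i=T_i\,(y_i')^\kappa$ we obtain a linear system for the top derivatives: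
\begin{gather*}
\tau_i+\theta_i'(y_i)\,y_i^{(\kappa)}=a_iu^{(\kappa)}+O(1),\qquad\frac{u^{(\kappa)}}{u^2}-\sum_{i}\frac{a_i\,y_i^{(\kappa)}}{y_i^2}=O(1),\\
\frac{W^{(\kappa)}}c=\frac{u^{(\kappa)}}{y_1}-\frac{u\,y_1^{(\kappa)}}{y_1^2}+O(1).
\end{gather*}
The first equation gives $y_i^{(\kappa)}=(a_iu^{(\kappa)}-\tau_i)/\theta_i'(y_i)+O(1)$. Insert this into the second. Since $a_i^2u^2=\theta_i(y_i)^2$, we have $a_i^2/(y_i^2\theta_i'(y_i))=r_i(y_i)/u^2$, so the coefficient of $u^{(\kappa)}$ becomes $-\Delta(z)/u^2$. As $\Delta(z)\ge\frac37$, we may divide: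
\[
u^{(\kappa)}=U_1+U_2+O(1),\qquad U_i:=\frac{a_iu^2\,\tau_i}{\Delta(z)\,y_i^2\,\theta_i'(y_i)} ,
\]
and $\psi_i=U_i/T_i\to a_i(u^*)^2y_i'(R)^\kappa/(\Delta D_i)>0$. Inserting $y_1^{(\kappa)}$ into the third equation gives
\[
\frac{W^{(\kappa)}}c=\Big(\frac1{y_1}-\frac{a_1u}{y_1^2\theta_1'(y_1)}\Big)u^{(\kappa)}+\frac{u\,\tau_1}{y_1^2\theta_1'(y_1)}+O(1),\qquad\frac{u\,\tau_1}{y_1^2\theta_1'(y_1)}=\frac{\Delta(z)}{a_1u}\,U_1 .
\]
Since $a_1u\to g_1$, the bracket tends to $1-g_1/D_1=h_-/c$, and $\Delta(z)/(a_1u)\to\Delta/g_1=(h_+-h_-)/c$.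
\end{proof}

So $W^{(\kappa)}/u^{(\kappa)}$ is asymptotically a weighted mean of $h_+$ and $h_-$ wherever $T_1+T_2$ is large. The numbers $h_\pm$ depend on the rapidly convergent sums $g_i,D_i$, which are governed by short loops. The weights depend on the tails of $p^{(1)}_n$ and $p_n^{(2)}$. Lemmas~\ref{lem:abel} and~\ref{lem:mean} give the following criterion.

\begin{corollary}\label{cor:winner}
If there are $z_j<R$, $z_j\to R$, with $T_1(z_j)\to\infty$ and $T_2(z_j)/T_1(z_j)\to0$, then $\liminf f_n\le h_+\le\limsup f_n$. If there are such $z_j$ with $T_2(z_j)\to\infty$ and $T_1(z_j)/T_2(z_j)\to0$, then $\liminf f_n\le h_-\le\limsup f_n$.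
\end{corollary}

\begin{remark}\label{rem:hyp}
Each assumption has a visible role. Without the tuning, say if $g_1/a_1<g_2/a_2$, we have $y_2\le\xi_2(g_1/a_1)<1$, so $T_2$ is bounded and the second factor never competes. Hypothesis \eqref{H2} keeps $\Delta(z)$ away from $0$, and it separates $h_+$ from $h_-$. If instead $K'$ had a first zero $u_0<u^*$, then $W=\Phi(u)$ with $\Phi(u)=cu/\xi_1(u)-1/\alpha_1$ analytic at $u_0$, so $W'/u'\to\Phi'(u_0)$ and there would be a single candidate. Without \eqref{H3} all derivatives of $u$ are bounded up to $R$, and Lemma~\ref{lem:abel} cannot be applied at any order.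
\end{remark}

\section{A model with abelian factors}\label{sec:model}

For $m\ge1$ let $Z_m=\mathbb Z^5\times(\mathbb Z/m\mathbb Z)^2$ with the image of the measure $\nu_7$, and let $Z_\infty=\mathbb Z^7$ with $\nu_7$. Take $c=1$. The image of $\nu_1$ on $\mathbb Z/m\mathbb Z$ has Fourier coefficients $\frac12+\frac12\cos(2\pi k/m)=\cos^2(\pi k/m)$, so its return probabilities are
\[
b_{n,m}=\frac1m\sum_{k=0}^{m-1}\cos^{2n}(\pi k/m)\in\Big[\frac1m,1\Big].
\]
Also $b_{n,m}=b_n$ for $n<m$, because $n$ steps of size at most $1$ cannot reach a nonzero multiple of $m$. The return probabilities are $b_n^5b_{n,m}^2$ on $Z_m$ and $b_n^7$ on $Z_\infty$. All of them are bounded by $\bar p_n=b_n^5$, which satisfies \eqref{H2} by \eqref{eq:five}, and $\sum n^2b_n^5\ge\frac1{32}\sum_{n\ge1} n^{-1/2}=\infty$ by \eqref{eq:binomial}. So $\kappa=2$.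

Consider the tuned walk on $Z_m*Z_\infty$. As $z\uparrow R$,
\[
T_1\ge\frac1{m^2}\sum_{n\ge1}(n+1)n\,b_n^5\,y_1^{n-1}\to\infty,\qquad T_2\le\sum_{n\ge1}(n+1)n\,b_n^7\le2\pi^{-7/2}\sum_{n\ge1}n^{-3/2}<\infty .
\]
By Corollary~\ref{cor:winner}, the only possible limit of $f_n$ is $h_+$. For the tuned walk on $Z_\infty*Z_m$ the two estimates are exchanged, and the only possible limit is $h_-$. Now let $m\to\infty$. By dominated convergence, $g_i$ and $D_i$ converge for both walks to the values $g$ and $D$ of $\mathbb Z^7$. So $h_+$ of the first walk tends to $1-g/D+(2g^2/D-1)/g$, and $h_-$ of the second tends to $1-g/D$, and these numbers differ by at least $\frac{15}{49}$. On the other hand, for fixed $n$ the numbers $f_n$ of the two walks have the same limit as $m\to\infty$: the weights $\alpha_i$ tend to $\frac12$, and for $m>n+1$ the same words of length at most $n+1$ are trivial in $Z_m*Z_\infty$, $Z_\infty*Z_m$ and $Z_\infty*Z_\infty$ (the passage from the factors to the free product is in the proof of Lemma~\ref{lem:continuity}). The ratio limit, if it exists, is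 thus decided by a feature of the group that short words do not see: whether a subgroup is finite or infinite.

This suggests an iteration. Start with a walk for which $h_+$ wins, and pick $n_1$ with $f_{n_1}$ almost as large as $h_+$. Change the group so slightly that $f_{n_1}$ and $h_\pm$ hardly move, but so that now $h_-$ wins, and pick $n_2>n_1$ with $f_{n_2}$ almost as small as $h_-$. Change the group again, and so on. In the model, half of the required moves are available: $Z_\infty$ can be replaced by $Z_m$ with $m$ large. The other half are not. The group $Z_m$ is finitely presented, so any group on the same generators in which the same words are trivial up to the length of the defining relations is a quotient of $Z_m$, and return probabilities only grow on passing to a quotient. We need factors in which finite can be perturbed to infinite as well as infinite to finite. Section~\ref{sec:groups} constructs them, and Baire's theorem carries out the iteration.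

\section{The heavier tail wins}\label{sec:compare}

For the groups of Section~\ref{sec:groups} we will know the limits of $p_n^{(i)}/\bar p_n$ but nothing precise about $\bar p_n$, and the loser's $T_i$ need not be bounded. The difficulty is that $T_1$ and $T_2$ are evaluated at different points $y_1(z)$ and $y_2(z)$. Their distances to $1$ are only comparable, and a function that grows very fast near $1$ can take incomparable values at two such points. The minimality of $\kappa$ limits the growth, and this suffices along a sequence.

\begin{proposition}\label{prop:compare}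
Assume \eqref{H1}--\eqref{H3} and \eqref{eq:tuning}. If $p_n^{(1)}/\bar p_n\to q>0$ and $p_n^{(2)}/\bar p_n\to0$, then $\limsup f_n\ge h_+$. If $p_n^{(1)}/\bar p_n\to0$ and $p_n^{(2)}/\bar p_n\to q>0$, then $\liminf f_n\le h_-$.
\end{proposition}

\begin{proof}
We verify the hypothesis of Corollary~\ref{cor:winner}. This hypothesis is symmetric in the two indices, so we treat the first case. Let $\bar T(y)=\sum_{n\ge\kappa-1}(n+1)_\kappa\,\bar p_n\,y^{n+1-\kappa}$. It is positive and nondecreasing on $(0,1)$, and $\bar T(y)\to\infty$ as $y\uparrow1$ by monotone convergence, because $(n+1)_\kappa\sim n^\kappa$ and $\sum n^\kappa\bar p_n=\infty$.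

\emph{Comparison with the majorant.} If $p^{(i)}_n/\bar p_n\to q_i$ and $\delta>0$, then $|p_n^{(i)}-q_i\bar p_n|\le\delta\bar p_n$ for all but finitely many $n$. So $|\theta_i^{(\kappa)}-q_i\bar T|\le\delta\bar T+\mathrm{const}$ on $[\frac12,1)$, and $\theta_i^{(\kappa)}(y)/\bar T(y)\to q_i$ as $y\uparrow1$. Hence, as $z\uparrow R$,
\[
T_1(z)\sim q\,\bar T(y_1(z))\to\infty,\qquad T_2(z)=o\big(\bar T(y_2(z))\big).
\]

\emph{Comparison of the points.} By Lemma~\ref{lem:smooth}, $1-y_i(z)\sim y_i'(R)(R-z)$ with $y_i'(R)>0$. So there is $\lambda\in(0,1)$ with $1-y_2(z)\ge\lambda(1-y_1(z))$ for $z$ near $R$, and then $\bar T(y_2)\le\bar T(1-\lambda(1-y_1))$.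

\emph{Growth bound.} Let $0<\varepsilon\le\frac12$ and $y=1-\varepsilon$. Then $(n+1)_\kappa\le(n+1)n^{\kappa-1}$, $y^{n+1-\kappa}\le2^\kappa y^{n+1}$, and $(n+1)y^{n+1}\le\sum_{j=0}^ny^j\le1/\varepsilon$. Therefore
\begin{equation}\label{eq:growth}
\bar T(1-\varepsilon)\le L/\varepsilon,\qquad L:=2^\kappa\sum_nn^{\kappa-1}\bar p_n<\infty .
\end{equation}

\emph{Good scales.} There are $\varepsilon_j\to0$ with $\bar T(1-\lambda\varepsilon_j)\le\frac2\lambda\bar T(1-\varepsilon_j)$. Otherwise there is $\varepsilon_0\in(0,\frac12]$ such that the reverse inequality holds for all $\varepsilon\in(0,\varepsilon_0]$. Iterating it gives $\bar T(1-\lambda^j\varepsilon_0)\ge2^j\lambda^{-j}\bar T(1-\varepsilon_0)$ for all $j$, while \eqref{eq:growth} bounds the left side by $L\lambda^{-j}/\varepsilon_0$. This is impossible for large $j$, since $\bar T(1-\varepsilon_0)>0$.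

The function $y_1$ is continuous and increases strictly to $1$, so for large $j$ there is $z_j<R$ with $y_1(z_j)=1-\varepsilon_j$, and $z_j\to R$. Then $T_2(z_j)=o(\bar T(1-\lambda\varepsilon_j))=o(\bar T(1-\varepsilon_j))=o(T_1(z_j))$.
\end{proof}

\section{The factors}\label{sec:groups}

We construct walks $(N_s,\mu_s)$, $s\in\{0,1\}^{\mathbb N}$, that all project onto one walk $(\bar N,\bar\mu)$, with central kernel $C_s$. The return probabilities of $\bar\mu$ give the common majorant, so \eqref{H1} is automatic. The construction has three layers. A Hall-type group provides the kernels $C_s$, a free product with $\mathbb Z$ provides \eqref{H3}, and a direct factor $\mathbb Z^5$ provides \eqref{H2}.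

\subsection{A Hall-type group}

We need a finitely generated group whose center contains infinitely many independent elements, any set of which may be killed. Let $V$ and $C$ be the vector spaces over $\mathbb F_2$ with bases $(\mathsf v_i)_{i\in\mathbb Z}$ and $(\mathsf z_j)_{j\ge1}$. Let $B\colon V\times V\to C$ be the bilinear map with $B(\mathsf v_i,\mathsf v_l)=\mathsf z_{l-i}$ for $l>i$ and $B(\mathsf v_i,\mathsf v_l)=0$ for $l\le i$. On $E=V\times C$ put
\[
(v,w)(v',w')=(v+v',\,w+w'+B(v,v')).
\]
This is a group: associativity is the identity $B(v,v')+B(v+v',v'')=B(v',v'')+B(v,v'+v'')$, and $(v,w)^{-1}=(v,w+B(v,v))$. The shift $\mathsf v_i\mapsto\mathsf v_{i+1}$ preserves $B$, so together with the identity on $C$ it is an automorphism of $E$. Let $\Gamma=E\rtimes\langle\mathsf t\rangle$, with $\mathsf t$ of infinite order acting by this automorphism. Let $\mathsf x_i=(\mathsf v_i,0)$ and $\mathsf x=\mathsf x_0$, and identify $C$ with $0\times C$, which is central in $\Gamma$. Then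
\[
\mathsf x^2=1,\qquad\mathsf t^i\mathsf x\mathsf t^{-i}=\mathsf x_i,\qquad\mathsf x_i\mathsf x_l=\mathsf z_{l-i}\,\mathsf x_l\mathsf x_i\quad(i<l).
\]
So the $\mathsf z_j$ are commutators of the $\mathsf x_i$, the $\mathsf x_i$ generate $E$, and $\Gamma=\langle\mathsf x,\mathsf t\rangle$. Put $\Lambda=\Gamma/C$. For $s\in\{0,1\}^{\mathbb N}$ let
\[
C^s=\langle\mathsf z_j:s_j=1\rangle,\qquad\Gamma_s=\Gamma/C^s,\qquad C_s=C/C^s .
\]
Then $C_s$ is central in $\Gamma_s$, $\Gamma_s/C_s=\Lambda$, and $C_s$ has a basis indexed by $\{j:s_j=0\}$. So $C_s$ is finite if and only if $s$ is eventually $1$. Both this set of $s$ and its complement are dense.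

\subsection{A free factor $\mathbb Z$}

Hypothesis \eqref{H3} asks that the normalized return probabilities do not decay faster than every power of $n$. We have no such lower bound for a walk on $\Lambda$ itself. A free product with $\mathbb Z$ produces one, through the first of the two alternatives at the end of Section~\ref{sec:free}. Let $Q=\Lambda*\langle\mathsf b\rangle$ with $\mathsf b$ of infinite order. Writing bars for images in $\Lambda$, let
\[
\eta_\Lambda=\tfrac12\delta_e+\tfrac16(\delta_{\bar{\mathsf x}}+\delta_{\bar{\mathsf t}}+\delta_{\bar{\mathsf t}^{-1}}),\qquad\eta_{\mathbb Z}=\tfrac12\delta_e+\tfrac14(\delta_{\mathsf b}+\delta_{\mathsf b^{-1}}),\qquad\bar\eta=\beta_1\eta_\Lambda+\beta_2\eta_{\mathbb Z},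
\]
with $\beta_1,\beta_2>0$ and $\beta_1+\beta_2=1$. The measure $\bar\eta$ is half-lazy. Let $\rho=\|\mathrm{Op}(\bar\eta)\|$. By Lemma~\ref{lem:moments}, $\rho=\lim_n\bar\eta^n(e)^{1/n}>0$.

\begin{lemma}\label{lem:beta}
If $\beta_1$ is small enough, then $\sum_nn\,\rho^{-n}\bar\eta^n(e)=\infty$.
\end{lemma}

\begin{proof}
Apply Section~\ref{sec:free} to $Q$ with $c=1$ and $a_i=\beta_i$, with subscripts $\Lambda,\mathbb Z$ in place of $1,2$. We show that $K'$ vanishes before $u^*$.

With $m_n=\eta_\Lambda^n(e)$ we have $r_\Lambda(y)=(\sum m_ny^n)^2/\sum(n+1)m_ny^n$. Concatenating loops gives $m_jm_{n-j}\le m_n$, so each coefficient of the numerator is at most the corresponding coefficient of the denominator. The inequality is strict for $y^2$, since $m_1^2=\frac14<\frac13=\frac14+\frac3{36}=m_2$. Hence $r_\Lambda(\frac12)<1$. For the other factor, $\sum_nb_ny^n=(1-y)^{-1/2}$, so $\theta_{\mathbb Z}(y)=y(1-y)^{-1/2}$, $\theta_{\mathbb Z}'(y)=(1-\frac y2)(1-y)^{-3/2}$, and $r_{\mathbb Z}(y)=(1-y)^{1/2}/(1-\frac y2)\to0$ as $y\uparrow1$.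

Let $u_1=\theta_\Lambda(\frac12)/\beta_1$. Then $u_1<u^*$, because $\theta_\Lambda(\frac12)<\theta_\Lambda(1^-)$ and $\theta_{\mathbb Z}(1^-)=\infty$. At $u_1$ we have $\xi_\Lambda=\frac12$ and $\theta_{\mathbb Z}(\xi_{\mathbb Z})=\frac{\beta_2}{\beta_1}\theta_\Lambda(\frac12)$, which tends to $\infty$ as $\beta_1\to0$, forcing $\xi_{\mathbb Z}\to1$. So for small $\beta_1$ the right side of \eqref{eq:Kprime} is negative at $u_1$, while it tends to $1$ as $u\to0$. Let $u_0\in(0,u_1)$ be its smallest zero. Then $K'<0$ on $(0,u_0)$, and by Lemma~\ref{lem:continuation} the series $u(z)$ is the inverse of $1/K$ on $[0,z_0)$. Since $(1/K)'=-K'/K^2\to0$ as $u\uparrow u_0$, we get $u'(z)\to\infty$ as $z\uparrow z_0$. Hence the radius of convergence of $u$, which is $1/\rho$, equals $z_0$, and by monotone convergence $\sum(n+1)\bar\eta^n(e)\rho^{-n}=\lim_{z\uparrow z_0}u'(z)=\infty$.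
\end{proof}

Fix such a $\beta_1$; this fixes $\rho$. We now want central extensions of $Q$ by $C_s$. The free product $\Gamma_s*\langle\mathsf b\rangle$ will not do, since there $\mathsf b$ commutes with no nontrivial element of $C_s$. Instead we pull $\Gamma_s\to\Lambda$ back along the retraction $\mathrm{pr}\colon Q\to\Lambda$ that kills $\mathsf b$:
\[
H_s=\{(g,\gamma)\in Q\times\Gamma_s:\ \mathrm{pr}(g)=\gamma C_s\}.
\]
Let $\hat{\mathsf x}=(\bar{\mathsf x},\mathsf x)$, $\hat{\mathsf t}=(\bar{\mathsf t},\mathsf t)$, $\hat{\mathsf b}=(\mathsf b,1)$. These elements generate $H_s$. Indeed, $\gamma\mapsto(\bar\gamma,\gamma)$ is a homomorphism $\Gamma_s\to H_s$, so $\hat{\mathsf x},\hat{\mathsf t}$ generate its image, which contains $1\times C_s$. Given $(g,\gamma)\in H_s$, write $g$ as a word in $\bar{\mathsf x},\bar{\mathsf t},\mathsf b$ and their inverses; the same word in the hatted elements equals some $(g,\gamma')\in H_s$, and $\gamma'C_s=\mathrm{pr}(g)=\gamma C_s$. The subgroup $1\times C_s$, which we identify with $C_s$, is central and is the kernel of the surjection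 $H_s\to Q$. Let
\[
\eta_s=\beta_1\big[\tfrac12\delta_e+\tfrac16(\delta_{\hat{\mathsf x}}+\delta_{\hat{\mathsf t}}+\delta_{\hat{\mathsf t}^{-1}})\big]+\beta_2\big[\tfrac12\delta_e+\tfrac14(\delta_{\hat{\mathsf b}}+\delta_{\hat{\mathsf b}^{-1}})\big].
\]
It is half-lazy, since $\hat{\mathsf x}^2=1$, and its image on $Q$ is $\bar\eta$.

\subsection{A direct factor $\mathbb Z^5$}

By Lemma~\ref{lem:beta} the sequence $\rho^{-n}\bar\eta^n(e)$ violates \eqref{H2}. A direct factor $\mathbb Z^5$ multiplies it by $b_n^5$, which restores \eqref{H2} and costs only a power of $n$ in \eqref{H3}. Put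
\[
N_s=H_s\times\mathbb Z^5,\qquad\mu_s=\eta_s\otimes\nu_5,\qquad\bar N=Q\times\mathbb Z^5=N_s/C_s,\qquad\bar\mu=\bar\eta\otimes\nu_5 .
\]
The measure $\mu_s$ is symmetric and charges $e$, and its image on $\bar N$ is $\bar\mu$. Its support is symmetric and contains the hatted generators and the basis vectors of $\mathbb Z^5$, so it generates $N_s$ as a semigroup. By \eqref{eq:positive}, $\mathrm{Op}(\bar\mu)\ge0$, and $\mathrm{Op}(\mu_s)\ge0$ on $\ell^2$ of $N_s$ and of every group containing $N_s$. Let
\[
\bar p_n=\rho^{-n}\bar\mu^n(e)=\rho^{-n}\bar\eta^n(e)\,b_n^5,\qquad p_n(s)=\rho^{-n}\mu_s^n(e).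
\]

\begin{lemma}\label{lem:majorant}
We have $\|\mathrm{Op}(\bar\mu)\|=\lim_n\bar\mu^n(e)^{1/n}=\rho$ and $p_n(s)\le\bar p_n$ for all $s,n$, and $(\bar p_n)$ satisfies \eqref{H2} and \eqref{H3}.
\end{lemma}

\begin{proof}
By \eqref{eq:binomial}, $b_n^{5/n}\to1$, so $\bar\mu^n(e)^{1/n}\to\rho$, and Lemma~\ref{lem:kesten} gives the norm. Next, $\mu_s^n(e)\le\mu_s^n(C_s)=\bar\mu^n(e)$. Since $\bar\eta^n(e)\le\|\mathrm{Op}(\bar\eta)\|^n=\rho^n$, we have $\bar p_n\le b_n^5$, and \eqref{H2} follows from \eqref{eq:five}. By \eqref{eq:binomial} and Lemma~\ref{lem:beta}, $\sum n^4\bar p_n\ge\frac1{32}\sum_{n\ge1}n^{3/2}\rho^{-n}\bar\eta^n(e)=\infty$.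
\end{proof}

\subsection{Finite and infinite kernels}

The ratio $p_n(s)/\bar p_n$ is the probability that the walk on $N_s$ is at $e$, given that it is in $C_s$. One expects equidistribution over finite subgroups of $C_s$. The event we condition on has probability about $\rho^n$, so the error must be exponentially smaller than $\rho^n$. This is a spectral gap statement, and we obtain it by comparing with the quotient through Kesten's formula.

\begin{lemma}\label{lem:tails}
If $C_s$ is finite, then $p_n(s)/\bar p_n\to1/|C_s|$. If $C_s$ is infinite, then $p_n(s)/\bar p_n\to0$.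
\end{lemma}

\begin{proof}
Let $F\subset C_s$ be a finite subgroup, $M=\mathrm{Op}(\mu_s)$ and $\Pi=|F|^{-1}\mathrm{Op}(1_F)$. Then $\Pi$ is an orthogonal projection, and it commutes with $M$ because $F$ is central. We have
\[
\mu_s^n(e)=\langle M^n\Pi\delta_e,\delta_e\rangle+\langle M^n(1-\Pi)\delta_e,\delta_e\rangle=\frac{\mu_s^n(F)}{|F|}+\mathrm{err}_n,\qquad|\mathrm{err}_n|\le\|M^n(1-\Pi)\|.
\]
Choose $k\ge1$ with $\mu_s^k>0$ on $F$: each element of $F$ is a product of elements of the support, and these products can be padded with $e$ to a common length. Choose $0<\varepsilon\le\min_F\mu_s^k$ with $2\varepsilon|F|\le\rho^k$. Then $\omega=\mu_s^k-\varepsilon1_F$ is symmetric and nonnegative, and $M^k=\mathrm{Op}(\omega)+\varepsilon|F|\,\Pi$. So $M^k(1-\Pi)=\mathrm{Op}(\omega)(1-\Pi)$: on the range of $1-\Pi$, the mass $\varepsilon1_F$ is lost. The image of $\omega$ on $\bar N$ is $\bar\omega=\bar\mu^k-\varepsilon|F|\delta_e\ge0$. Since $\omega\ge0$, we have $\omega^{2n}(e)\le\omega^{2n}(C_s)=\bar\omega^{2n}(e)$, and Lemma~\ref{lem:kesten} gives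
\[
\|\mathrm{Op}(\omega)\|\le\|\mathrm{Op}(\bar\omega)\|=\big\|\mathrm{Op}(\bar\mu)^k-\varepsilon|F|\big\|\le\max\big(\rho^k-\varepsilon|F|,\ \varepsilon|F|\big)=\rho^k-\varepsilon|F| .
\]
The second inequality holds because the spectrum of $\mathrm{Op}(\bar\mu)^k$ lies in $[0,\rho^k]$; this is where positivity is used. As $\Pi$ commutes with $M$, $\|M^{kj}(1-\Pi)\|=\|(M^k(1-\Pi))^j\|\le\vartheta^{kj}$ for $j\ge1$, with $\vartheta=(\rho^k-\varepsilon|F|)^{1/k}\in(0,\rho)$. Since $\|M\|\le1$, we get $|\mathrm{err}_n|\le\vartheta^{n-k}$. As $\bar\mu^n(e)^{1/n}\to\rho>\vartheta$, we conclude that $\mathrm{err}_n=o(\bar\mu^n(e))$.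

Now $\mu_s^n(F)\le\mu_s^n(C_s)=\bar\mu^n(e)$. If $C_s$ is finite, take $F=C_s$; then equality holds and the first claim follows. In general $\limsup p_n(s)/\bar p_n\le1/|F|$, and an infinite vector space over $\mathbb F_2$ contains arbitrarily large finite subgroups.
\end{proof}

\section{Baire category and the proof of Theorem~\ref{thm:main}}\label{sec:baire}

For $\chi=(s,s')\in X$ let $N_1=N_s$, $N_2=N_{s'}$, $\mu_1=\mu_s$, $\mu_2=\mu_{s'}$ and $G_\chi=N_1*N_2$. Take $c=\rho$, so that $p_n^{(1)}=p_n(s)$ and $p_n^{(2)}=p_n(s')$. By Lemma~\ref{lem:majorant}, \eqref{H1}--\eqref{H3} hold with a majorant that does not depend on $\chi$. Let $\mu_\chi$ be the tuned measure \eqref{eq:tuning}; the weights $\alpha_i$ depend on $\chi$. The measure $\mu_\chi$ is symmetric, finitely supported and charges $e$, and its support generates $G_\chi$ as a semigroup. So $G_\chi$ is finitely generated, the walk is irreducible and aperiodic, and $P_{e,e}^{(n)}>0$ for all $n$. Let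
\[
\mathcal D_+=\{\chi:|C_s|<\infty=|C_{s'}|\},\qquad\mathcal D_-=\{\chi:|C_s|=\infty>|C_{s'}|\}.
\]
By Lemma~\ref{lem:tails} and Proposition~\ref{prop:compare},
\begin{equation}\label{eq:dense}
\limsup_nf_n(\chi)\ge h_+(\chi)\ \text{ on }\mathcal D_+,\qquad\liminf_nf_n(\chi)\le h_-(\chi)\ \text{ on }\mathcal D_- .
\end{equation}
The set $\mathcal D_+$ contains all $(s,s')$ with $s$ eventually $1$ and $s'$ eventually $0$, and $\mathcal D_-$ contains all $(s,s')$ with $s$ eventually $0$ and $s'$ eventually $1$. A basic open set of $X$ prescribes finitely many coordinates, so both sets are dense.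

\begin{lemma}\label{lem:continuity}
The functions $h_+$, $h_-$ and $f_n$ $(n\ge0)$ are continuous on $X$.
\end{lemma}

\begin{proof}
Let $\mathcal S=\{1,\mathsf x,\mathsf t,\mathsf t^{-1},\mathsf b,\mathsf b^{-1}\}\times\{-1,0,1\}^5$ be a set of formal letters. Each $\mu_s$ is the image of one probability weight on $\mathcal S$, independent of $s$, under the evaluation $\mathcal S\to N_s$ through the hatted generators.

\emph{Words in one factor.} A word in $\mathcal S$ has a value $(g,\gamma,k)\in Q\times\Gamma\times\mathbb Z^5$ that does not depend on $s$, and its value in $N_s\subset Q\times\Gamma_s\times\mathbb Z^5$ is $(g,\gamma C^s,k)$. So it is trivial in $N_s$ if and only if $g=e$, $k=0$ and $\gamma\in C^s$. If $\gamma\notin C$, the last condition fails for all $s$. If $\gamma=\sum_{j\in J}\mathsf z_j$ with $J$ finite, it says that $s_j=1$ for all $j\in J$. In both cases the triviality of the word depends on finitely many coordinates of $s$. Summing over the finitely many words of length $n$, we see that $p_n(s)$ is locally constant.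

\emph{Words in the free product.} Split a nonempty word in two disjoint copies of $\mathcal S$ into maximal blocks of letters from one copy. If no block is trivial in its factor, the values of the blocks form a nonempty reduced word, so the word is nontrivial in $G_\chi$. Hence the word is trivial if and only if some block is trivial in its factor and the shorter word obtained by deleting this block is trivial. By induction on the length, the triviality of a given word depends on finitely many coordinates of $\chi$.

\emph{Conclusion.} The series $g_i=\sum p_n^{(i)}$ and $D_i=\sum(n+1)p_n^{(i)}$ have locally constant terms and converge uniformly on $X$ by \eqref{H1} and \eqref{H2}. So $g_i,D_i\ge1$ are continuous, and hence so are $\alpha_i$, $\Delta$ and $h_\pm$. The number $P^{(n)}_{e,e}>0$ is a sum over the trivial words of length $n$, and $A_n$ is a sum over the trivial words of length $n+1$ that begin with a letter of the first copy. In both sums each term is a constant times a monomial in $\alpha_1,\alpha_2$. So both are continuous, and so is $f_n=A_n/P_{e,e}^{(n)}$.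
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For $m\ge1$ let
\[
O_m^+=\bigcup_{n\ge m}\big\{\chi:f_n>h_+-\tfrac1m\big\},\qquad O_m^-=\bigcup_{n\ge m}\big\{\chi:f_n<h_-+\tfrac1m\big\}.
\]
These sets are open by Lemma~\ref{lem:continuity}. By \eqref{eq:dense}, $O_m^\pm\supset\mathcal D_\pm$, so they are dense. By Baire's theorem, a countable intersection of dense open subsets of a complete metric space is dense. Hence $Y=\bigcap_m(O_m^+\cap O_m^-)$ is a dense $G_\delta$ subset of $X$. For $\chi\in Y$ and every $m$ there are $n,n'\ge m$ with $f_n>h_+-\frac1m$ and $f_{n'}<h_-+\frac1m$. With \eqref{eq:h} this gives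
\begin{equation}\label{eq:oscillation}
\liminf_nf_n(\chi)\le h_-(\chi)<h_+(\chi)\le\limsup_nf_n(\chi)\qquad(\chi\in Y).
\end{equation}
Fix $\chi\in Y$. If $P_{x,e}^{(n)}/P_{e,e}^{(n)}$ converged for each of the finitely many $x\in\operatorname{supp}\mu_1$, then $f_n$ would converge, contradicting \eqref{eq:oscillation}.
\end{proof}

\section{Proof of Theorem~\ref{thm:family}}\label{sec:family}

The family, the set $Y$ and the bound on $h_+-h_-$ are in Section~\ref{sec:baire} and \eqref{eq:h}. Let $\chi\in X$, $\mu=\mu_\chi$, and $M_i=\mathrm{Op}(\mu_i)$ on $\ell^2(G_\chi)$. We saw that $M_i\ge0$, so $P=\alpha_1M_1+\alpha_2M_2\ge0$, and $P^{(n+1)}_{e,e}/P_{e,e}^{(n)}\to\|P\|$ by Lemma~\ref{lem:moments}.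

\emph{The limit points form an interval.} We show that $f_n$ is bounded and that $f_{n+1}-f_n\to0$. Since $P^n\ge0$, the Cauchy--Schwarz inequality for the form $\langle P^n\,\cdot,\cdot\rangle$ gives $P^{(n)}_{x,e}\le(P^{(n)}_{x,x}P^{(n)}_{e,e})^{1/2}=P^{(n)}_{e,e}$. Keeping only the term $x=e$ in $f_n$ gives a lower bound, so $\mu_1(e)\le f_n\le1$.

Next, $A_n$ is a moment sequence. Let $\tau(T)=\langle T\delta_e,\delta_e\rangle$. For finitely supported $f,g$ we have $(f*g)(e)=\sum_xf(x)g(x^{-1})=(g*f)(e)$, so $\tau(ST)=\tau(TS)$ for $S,T$ of the form $\mathrm{Op}(f)$, and by continuity for $S,T$ in the norm closure of the algebra of such operators. This closure contains $M_1^{1/2}$, a norm limit of polynomials in $M_1$. Therefore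
\[
A_n=\tau(P^nM_1)=\tau(M_1^{1/2}P^nM_1^{1/2})=\langle P^nv,v\rangle,\qquad v=M_1^{1/2}\delta_e .
\]
By Lemma~\ref{lem:moments}, $A_{n+1}/A_n$ converges to some $\ell\le\|P\|$, so $f_{n+1}/f_n\to\ell/\|P\|$. If $\ell<\|P\|$, then $f_n\to0$, contradicting $f_n\ge\mu_1(e)>0$. Hence $f_{n+1}/f_n\to1$, and $f_{n+1}-f_n\to0$ because $f_n\le1$. If $h$ lies strictly between $\liminf f_n$ and $\limsup f_n$, then $f_n$ passes from below $h$ to above $h$ infinitely often, with steps tending to $0$, so $h$ is a limit point. The set of limit points is therefore $[\liminf f_n,\limsup f_n]$, and for $\chi\in Y$ it contains $[h_-,h_+]$ by \eqref{eq:oscillation}.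

\emph{Continuum many groups.} In $H_s$ the commutator of $\hat{\mathsf x}$ and $\hat{\mathsf t}^{\,j}\hat{\mathsf x}\hat{\mathsf t}^{-j}=(\bar{\mathsf x}_j,\mathsf x_j)$ equals $(1,\mathsf z_jC^s)$, which is trivial if and only if $s_j=1$. So $s$ can be read off from the pair $(\hat{\mathsf x},\hat{\mathsf t})$ of elements of $N_1\subset G_\chi$, and $s'$ from the corresponding pair in $N_2$. Fix a countable group $G$. For each $\chi$ with $G_\chi\cong G$ choose an isomorphism and transport the four elements to $G$. The resulting quadruple in $G^4$ determines $\chi$, so there are at most countably many such $\chi$.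

The set $Y$ is uncountable. Indeed, $X$ has no isolated points, so the complement of a point is open and dense; if $Y$ were countable, intersecting the sets $O_m^\pm$ with the complements of the points of $Y$ would give an empty countable intersection of dense open sets, contradicting Baire's theorem. A $G_\delta$ subset of a compact metrizable space is Polish, that is, separable and completely metrizable, and an uncountable Polish space has the cardinality of the continuum. Since each isomorphism class accounts for countably many $\chi$, the groups $G_\chi$, $\chi\in Y$, fall into continuum many isomorphism classes. This completes the proof of Theorem~\ref{thm:family}. \qed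

\begin{thebibliography}{9}

\bibitem{DorOn}
Adam Dor-On, \emph{Toeplitz quotient $C^*$-algebras and ratio limits for random walks}, arXiv:2104.11565 (2021).

\end{thebibliography}
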